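\title{Heights of ideals of minors of a symmetric matrix of given rank}

\begin{abstract}
Let $\varphi$ be a symmetric $n\times n$ matrix over a Noetherian ring whose $(r+1)\times(r+1)$ minors vanish, and let $1\le i\le r\le n$. We prove that every minimal prime of the ideal of $i\times i$ minors of $\varphi$ that does not contain $2$ has height at most $\binom{n-i+2}{2}-\binom{n-r+1}{2}$. This proves a conjecture posed by Eisenbud, Huneke and Ulrich. The proof reduces to the case $i=r$ and there compares an upper and a lower bound for the top degree in which the complement of the quadric $x^T\varphi x=0$ has \'etale cohomology with coefficients in $\mathbb F_2$. The bound is sharp, and it fails in characteristic $2$.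
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative. For an $n\times n$ matrix $\varphi$ over a ring $R$, let $I_j(\varphi)$ be the ideal generated by the $j\times j$ minors of $\varphi$, with $I_j(\varphi)=R$ for $j\le 0$ and $I_j(\varphi)=0$ for $j>n$. The formation of $I_j(\varphi)$ commutes with ring maps. A prime $\mathfrak p$ contains $I_j(\varphi)$ exactly when $\varphi$ has rank less than $j$ over the residue field $\kappa(\mathfrak p)$. So $I_j(\varphi)$ defines the locus where the rank drops below $j$, and its height, the least height of a prime containing it, is the codimension of that locus. The matrix $\varphi$ has \emph{rank} $r$ if $I_r(\varphi)\ne0$ and $I_{r+1}(\varphi)=0$.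

How large can the codimension of the locus of rank less than $i$ be when $\varphi$ is symmetric of rank $r$? The following conjecture is posed in \cite{EHU}. \emph{Let $(R,\mathfrak m)$ be a Noetherian local ring, not necessarily regular, in which $2$ is invertible, and let $\varphi$ be a symmetric $n\times n$ matrix of rank $r$ with entries in $\mathfrak m$. Then for $1\le i\le r$,}
\begin{equation}\label{eq:conj}
\operatorname{ht} I_i(\varphi)\le\binom{n-i+2}{2}-\binom{n-r+1}{2}.
\end{equation}
We prove this in a stronger form, which bounds every minimal prime that does not contain $2$ and puts no condition on the entries of $\varphi$.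

\begin{theorem}\label{thm:main}
Let $R$ be a Noetherian ring, $\varphi$ a symmetric $n\times n$ matrix over $R$ with $I_{r+1}(\varphi)=0$, and $1\le i\le r\le n$. Let $P$ be a minimal prime of $I_i(\varphi)$ with $2\notin P$. Then
\[
\operatorname{ht}P\le\sum_{j=i}^{r}(n-j+1)=\binom{n-i+2}{2}-\binom{n-r+1}{2}.
\]
\end{theorem}

The equality holds because the sum runs over the integers from $n-r+1$ to $n-i+1$. In the setting of the conjecture, $I_i(\varphi)\subseteq\mathfrak m$ is a proper ideal, so it has a minimal prime, and that prime does not contain the unit $2$. Hence Theorem~\ref{thm:main} gives \eqref{eq:conj}, and the conjecture is true.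

Section~\ref{sec:expected} explains where the bound comes from, shows that it is sharp and that the hypothesis on $2$ is needed, and locates the first case that Krull's height theorem misses. Section~\ref{sec:model} works out that case over $\mathbb C$. Section~\ref{sec:reduction} reduces the theorem, by commutative algebra, to a matrix of constant rank on the punctured spectrum of a complete local domain, and Sections~\ref{sec:tools}--\ref{sec:end} treat this case by \'etale cohomology. The two deep inputs are Gabber's affine Lefschetz theorem and absolute purity.

\section{The expected bound}\label{sec:expected}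

Let $k$ be an algebraically closed field of characteristic $\ne2$, and for $0\le t\le n$ let $X_t$ be the reduced variety of symmetric $n\times n$ matrices over $k$ of rank at most $t$. Every such matrix has the form $g^T(1_s\oplus 0)g$ with $s\le t$ and $g$ invertible, so $X_t$ is the image of the map $B\mapsto BB^T$, $B\in k^{n\times t}$. Hence $X_t$ is irreducible. On the nonempty open set where the leading $t\times t$ block $A$ is invertible, the rank condition says that the Schur complement of $A$ vanishes, so the points are the matrices $\left(\begin{smallmatrix}A&C\\C^T&C^TA^{-1}C\end{smallmatrix}\right)$ with $C$ arbitrary. Therefore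
\begin{equation}\label{eq:dimX}
\dim X_t=\binom{t+1}{2}+t(n-t)=\binom{n+1}{2}-\binom{n-t+1}{2}.
\end{equation}
In particular $X_{j-1}$ has codimension $n-j+1$ in $X_j$, which is the $j$th term of the sum in Theorem~\ref{thm:main}, and the whole sum is the codimension of $X_{i-1}$ in $X_r$.

\begin{proposition}\label{prop:sharp}
For all $1\le i\le r\le n$, equality holds in \eqref{eq:conj} when $R$ is the local ring of $X_r$ at $0$ and $\varphi$ is the tautological matrix of coordinate functions.
\end{proposition}

\begin{proof}
The entries of $\varphi$ vanish at $0$. Since $X_r$ is reduced, $I_{r+1}(\varphi)=0$. The coordinate ring of the irreducible variety $X_r$ embeds in $R$, and the leading $r\times r$ minor does not vanish at $1_r\oplus0$, so $I_r(\varphi)\neq0$. The zero set of $I_i(\varphi)$ is $X_{i-1}$, which is irreducible and passes through $0$. Thus $\operatorname{ht}I_i(\varphi)=\dim X_r-\dim X_{i-1}$, which by \eqref{eq:dimX} is the right side of \eqref{eq:conj}.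
\end{proof}

A symmetric matrix of regular functions on an irreducible variety $W$ with $I_{r+1}=0$ is a morphism $f\colon W\to X_r$, and the zero set of $I_i$ is $f^{-1}(X_{i-1})$. For varieties, Theorem~\ref{thm:main} thus says that the codimension of $X_{i-1}$ in $X_r$ does not grow under pullback. For $r=n$ this is a dimension count: $X_n$ is an affine space $\mathbb A^N$, and for an irreducible closed $Y\subseteq\mathbb A^N$ the set $f^{-1}(Y)\cong\{(w,y)\in W\times Y: f(w)=y\}$ is cut out of $W\times Y$ by $N$ equations, so each of its components has dimension at least $\dim W+\dim Y-N$. For $1\le r<n$ the target $X_r$ is singular at $0$, since the matrices of rank one span the space of all symmetric matrices, and codimension can grow under maps to a singular target. In the three-dimensional cone $x_1x_4=x_2x_3$ the plane $x_1=x_2=0$ has codimension $1$, but it meets the plane $x_3=x_4=0$ in a point, which has codimension $2$ in that plane.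

For $i=r$ the theorem asserts $\operatorname{ht}P\le n-r+1$. Krull's height theorem, that a prime minimal over an ideal with $m$ generators has height at most $m$, gives a weaker bound in every characteristic. A symmetric matrix of rank $r$ over a field has a nonzero principal $r\times r$ minor: if the rows indexed by a set $J$ form a basis of the row space, then the columns indexed by $J$ span the column space, so the $J\times J$ block has the same rank $r$ as the rows indexed by $J$. Applying this over each $\kappa(\mathfrak p)$, we see that if $I_{r+1}(\varphi)=0$, then $I_r(\varphi)$ has the same radical as the ideal of the $\binom nr$ principal $r\times r$ minors. Hence $\operatorname{ht}P\le\binom nr$. This equals $n-r+1$ for $r=1$ and $r=n$, and it is larger for $1<r<n$. The first gap occurs at $n=3$, $r=2$, where Krull's theorem gives $3$ and Theorem~\ref{thm:main} gives $2$. No argument that ignores the characteristic can close it.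

\begin{example}\label{ex:char2}
Over $R=\mathbb F_2[[x,y,z]]$ let
\[
\varphi=\begin{pmatrix}0&x&y\\x&0&z\\y&z&0\end{pmatrix}.
\]
Then $\det\varphi=2xyz=0$, and the principal $2\times2$ minors are $x^2,y^2,z^2$ up to sign. So $\varphi$ has rank $2$ and $\operatorname{ht}I_2(\varphi)=3$, whereas the bound for $n=3$, $i=r=2$ is $\binom32-\binom22=2$. The hypothesis $2\notin P$ cannot be dropped from Theorem~\ref{thm:main}.
\end{example}

\section{The idea for $n=3$ and $r=2$}\label{sec:model}

Let $\varphi(w)$ be a symmetric $3\times3$ matrix of polynomials in $w\in\mathbb C^d$, $d\ge1$, such that $\varphi(0)=0$ and $\varphi(w)$ has rank $2$ for all $w\ne0$. The theorem predicts $d\le2$. In this section $H^m$ is singular cohomology with coefficients in $\mathbb F_2$.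

The condition ``rank exactly $2$ away from the origin'' is not one that Krull's theorem sees well, but it says that a family of conics has constant type, and so produces a fiber bundle. Put
\[
D=\{(w,[x])\in\mathbb C^d\times\mathbb P^2: x^T\varphi(w)x\ne0\}.
\]
We take the complement of the conics rather than the conics themselves for two reasons. First, $D$ is the complement of a hypersurface of positive degree in $x$, so it is an affine variety, of dimension $d+2$. An affine complex variety has no cohomology above its complex dimension (Artin vanishing, (E5) below, together with the comparison of \'etale and singular cohomology with finite coefficients), so $H^m(D)=0$ for $m>d+2$. Second, the fiber of $D$ over $w=0$ is empty because $\varphi(0)=0$, so $D$ lies over $U=\mathbb C^d\setminus\{0\}$, which retracts onto the sphere $S^{2d-1}$.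

Near each $w\neq0$, diagonalizing $\varphi$ (Lemma~\ref{lem:diag}) and choosing square roots brings it to the form $\operatorname{diag}(1,1,0)$, so $D\to U$ is a fiber bundle. The fiber is the complement of two distinct lines in $\mathbb P^2$. Projection from the common point of the lines makes it an $\mathbb A^1$-bundle over $\mathbb P^1\setminus\{2\text{ points}\}\cong\mathbb C^\times$, so it has the homotopy type of a circle. The local system of the groups $H^1(\text{fiber})\cong\mathbb F_2$ is constant because $\mathbb F_2$ has no nontrivial automorphism. The Leray spectral sequence of $D\to U$ lives in the rows $0,1$ and the columns $0,2d-1$. No nonzero differential touches its upper right corner $E_2^{2d-1,1}=H^{2d-1}(S^{2d-1})=\mathbb F_2$, so $H^{2d}(D)\neq0$. Therefore $2d\le d+2$, that is, $d\le2$.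

The value $d=2$ occurs. For $w=(s,t)$ take
\[
\varphi=\begin{pmatrix}0&0&s\\0&0&t\\s&t&0\end{pmatrix},\qquad x^T\varphi x=2x_3(sx_1+tx_2).
\]
Setting $x_3=1$ identifies $D$ with $\{sx_1+tx_2\ne0\}\subset\mathbb C^4$, which is $GL_2(\mathbb C)$ through the matrix with rows $(s,-x_2)$ and $(t,x_1)$. It retracts onto the unitary group $U(2)$, a compact $4$-manifold, so $H^4(D)\ne0$ and the two bounds meet in degree $4$.

For general $n$ and $r$ the fiber is an $\mathbb A^{n-r}$-bundle over $T_r=\{[x]\in\mathbb P^{r-1}:\sum x_\alpha^2\ne0\}$. Over $\mathbb C$, $T_r$ is the quotient by $\pm1$ of the set of $x=a+\sqrt{-1}\,b$ with $a,b\in\mathbb R^r$, $|a|^2-|b|^2=1$ and $a\cdot b=0$. Shrinking $b$ to $0$ and rescaling $a$ retracts $T_r$ onto $\mathbb{RP}^{r-1}$. The same argument then gives $(2d-1)+(r-1)\le d+n-1$, or $d\le n-r+1$. The coefficients $\mathbb F_2$ are forced on us. For an odd prime $\ell$ the group $H^2(\mathbb{RP}^2,\mathbb F_\ell)$ vanishes, and for $r=2$ the monodromy can act by $-1$ on the first cohomology of the fiber: for $\varphi=\operatorname{diag}(w,w^2)$ on $\mathbb C\setminus\{0\}$, a loop around $0$ exchanges the two deleted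 points $x_1=\pm\sqrt{-w}\,x_2$ of $\mathbb P^1$. In Example~\ref{ex:char2} the construction collapses, since there the quadratic form of $\varphi$ is identically zero and $D$ is empty.

To run this argument over a Noetherian ring we replace $\mathbb C^d\setminus\{0\}$ by the punctured spectrum of a complete local domain and singular cohomology by \'etale cohomology. Three statements are needed: vanishing for schemes affine over such a domain (Lemma~\ref{lem:vanish}), a nonzero class in degree $2d-1$ on the punctured spectrum (Lemma~\ref{lem:top}), and the cohomology of the fibers (Lemma~\ref{lem:family}).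

\section{Reduction to constant rank on a punctured spectrum}\label{sec:reduction}

The argument needs the matrix to vanish at the closed point. The following lemma achieves this by splitting off the part that is invertible there; it is the first place where symmetry and the invertibility of $2$ are used.

\begin{lemma}\label{lem:diag}
Let $(S,\mathfrak n)$ be a local ring with $2\in S^\times$ and $\varphi$ a symmetric $n\times n$ matrix over $S$ whose reduction modulo $\mathfrak n$ has rank $k$. Then there is $g\in GL_n(S)$ with $g^T\varphi g=\operatorname{diag}(u_1,\dots,u_k)\oplus\psi$, where the $u_\alpha$ are units and $\psi$ is symmetric with entries in $\mathfrak n$. Moreover $I_j(\varphi)=I_{j-k}(\psi)$ for all $j$.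
\end{lemma}

\begin{proof}
View $\varphi$ as a symmetric bilinear form on $S^n$; a change of basis $g$ replaces $\varphi$ by $g^T\varphi g$ and, by the Cauchy--Binet formula applied to $g$ and $g^{-1}$, preserves each $I_j$. We induct on $n$. If all entries lie in $\mathfrak n$, then $k=0$ and we take $g=1$. Otherwise some entry is a unit. If no diagonal entry is a unit and $\varphi_{\alpha\beta}$ is, replace the basis vector $e_\alpha$ by $e_\alpha+e_\beta$; the new diagonal entry $\varphi_{\alpha\alpha}+2\varphi_{\alpha\beta}+\varphi_{\beta\beta}$ is a unit. After a permutation, $u=\varphi_{11}$ is a unit. Replacing $e_\beta$ by $e_\beta-u^{-1}\varphi_{1\beta}e_1$ for $\beta>1$ brings $\varphi$ to the form $(u)\oplus\varphi'$, where $\varphi'$ has size $n-1$ and rank $k-1$ modulo $\mathfrak n$. A $j\times j$ minor of $(u)\oplus\varphi'$ is $u$ times a $(j-1)\times(j-1)$ minor of $\varphi'$ if it involves the first row and the first column, a $j\times j$ minor of $\varphi'$ if it involves neither, and zero otherwise. So $I_j(\varphi)=I_{j-1}(\varphi')+I_j(\varphi')=I_{j-1}(\varphi')$ by Laplace expansion, and the inductive hypothesis applies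 to $\varphi'$.
\end{proof}

Call a ring \emph{good} if it is a complete Noetherian local domain whose residue field is separably closed of characteristic $\neq 2$. A complete Noetherian local ring is henselian and excellent, and excellent rings are universally catenary. So a good ring $A$ is \emph{strictly henselian} (henselian with separably closed residue field), and every finitely generated $A$-algebra is \emph{catenary}: all saturated chains of primes between two given primes have the same length. The core of the proof is the following statement, proved in Section~\ref{sec:end}.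

\begin{proposition}\label{prop:key}
Let $(R,\mathfrak m)$ be a good ring of dimension $d\ge1$ and $\varphi$ a symmetric $n\times n$ matrix with entries in $\mathfrak m$ such that $I_{r+1}(\varphi)=0$ and $I_r(\varphi)$ is $\mathfrak m$-primary, where $1\le r\le n$. Then $d\le n-r+1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
\emph{Step 1: passage to a good ring.} Recall that the strict henselization $B^{sh}$ of a Noetherian local ring $(B,\mathfrak m_B)$ is a Noetherian local ring, flat over $B$, with maximal ideal $\mathfrak m_BB^{sh}$ and with residue field a separable closure of that of $B$. Recall also that $\dim C=\dim B+\dim C/\mathfrak m_BC$ for a flat local map $B\to C$ of Noetherian local rings. Let $S_0$ be the completion of $(R_P)^{sh}$. It is flat over $R_P$ with maximal ideal $PS_0$, so $\dim S_0=\operatorname{ht}P$. Its residue field is separably closed, of characteristic $\neq 2$ because $2\notin P$. Choose a minimal prime $\mathfrak p$ of $S_0$ with $\dim S_0/\mathfrak p=\dim S_0$ and put $S=S_0/\mathfrak p$, a good ring of dimension $\operatorname{ht}P$ with maximal ideal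 $\mathfrak m_S=PS$. Since $P$ is minimal over $I_i(\varphi)$, the ideal $I_i(\varphi)R_P$ is proper and contains a power of $PR_P$, so $I_i(\varphi)S$ is $\mathfrak m_S$-primary.

Apply Lemma~\ref{lem:diag} over $S$. It gives a symmetric matrix $\psi$ of size $n'=n-k$ with entries in $\mathfrak m_S$, and $k\le i-1$ because $I_i(\varphi)S\subseteq\mathfrak m_S$. Put $i'=i-k$ and $r'=r-k$, so that $1\le i'\le r'\le n'$. Then $I_{i'}(\psi)$ is $\mathfrak m_S$-primary and $I_{r'+1}(\psi)=0$. Since $n'-(j-k)=n-j$, it suffices to show
\begin{equation}\label{eq:goal}
\dim S\le\sum_{j=i'}^{r'}(n'-j+1).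
\end{equation}

\emph{Step 2: the case $i=r$.} If $\dim S=0$ there is nothing to prove, and otherwise \eqref{eq:goal} is Proposition~\ref{prop:key} for $\psi$. So the theorem holds for $i=r$ over every Noetherian ring.

\emph{Step 3: the general case.} We descend from rank $r'$ to rank $i'-1$ one step at a time. Put $P_{r'+1}=0$, a prime of the domain $S$. For $j=r',r'-1,\dots,i'$ let $P_j$ be a minimal prime of $I_j(\psi)+P_{j+1}$; this ideal lies in $\mathfrak m_S$ because $j\ge1$ and the entries of $\psi$ lie in $\mathfrak m_S$. Over $S/P_{j+1}$ the ideal $I_{j+1}(\psi)$ vanishes, for $j<r'$ because $P_{j+1}\supseteq I_{j+1}(\psi)$ and for $j=r'$ because $I_{r'+1}(\psi)=0$. Moreover $P_j/P_{j+1}$ is a minimal prime of $I_j(\psi)\cdot S/P_{j+1}$, and it does not contain the unit $2$. Step 2, applied to the ring $S/P_{j+1}$ and the matrix $\psi$ with $j$ in place of both $i$ and $r$, gives $\operatorname{ht}(P_j/P_{j+1})\le n'-j+1$. Here it matters that the theorem assumes only $I_{r+1}=0$ and not $I_r\neq0$, because the rank may drop by more than one at a step.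

The prime $P_{i'}$ contains the $\mathfrak m_S$-primary ideal $I_{i'}(\psi)$, so $P_{i'}=\mathfrak m_S$. In an arbitrary ring the heights of the steps of a chain may add up to less than the total height, which is why the chain is built in $S$ and not in $R_P$. In the catenary domain $S$ all saturated chains from $0$ to $P_j$ have the same length, and one of them passes through $P_{j+1}$ with $\operatorname{ht}P_{j+1}$ steps below it and $\operatorname{ht}(P_j/P_{j+1})$ steps above it. So $\operatorname{ht}P_j=\operatorname{ht}P_{j+1}+\operatorname{ht}(P_j/P_{j+1})$, and
\[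
\dim S=\operatorname{ht}P_{i'}=\sum_{j=i'}^{r'}\operatorname{ht}(P_j/P_{j+1})\le\sum_{j=i'}^{r'}(n'-j+1).
\]
This is \eqref{eq:goal}.
\end{proof}

\section{Facts from \'etale cohomology}\label{sec:tools}

From now on all schemes are Noetherian with $2$ invertible, a \emph{sheaf} is an \'etale sheaf of $\mathbb F_2$-vector spaces, and $H^m(X)=H^m(X,\mathbb F_2)$. The invertibility of $2$ is what makes the facts below valid for these coefficients. It also gives $\mu_2=\{\pm1\}\cong\mathbb F_2$ canonically, so Tate twists are omitted. A sheaf is \emph{lcc} if it is \'etale-locally constant with finite stalks, and \emph{constructible} if the scheme is a finite union of locally closed subschemes on each of which the sheaf is lcc. We use the Leray spectral sequence, the Mayer--Vietoris sequence of two open subschemes, and the following standard facts \cite{SGA4,SGA4h,Milne}.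

\begin{itemize}
\item[(E1)] Lcc sheaves, and constructible sheaves, are closed under kernels, cokernels and extensions. Constructibility is preserved by pullback, by $j_!$ for an open immersion $j$, and by $\pi_*$ for a finite morphism $\pi$. If $i\colon Z\to X$ is closed with open complement $j\colon W\to X$, then $0\to j_!j^*F\to F\to i_*i^*F\to0$ is exact, and there is an exact sequence $H^{m-1}(W)\to H^m_Z(X)\to H^m(X)$, where $H^m_Z$ is cohomology with supports in $Z$.
\item[(E2)] If $Y$ is the spectrum of a strictly henselian local ring with closed point $y$, then $\Gamma(Y,F)=F_y$. So $H^m(Y,F)=0$ for $m>0$, and $H^m(X,F)=(R^mf_*F)_y$ for $f\colon X\to Y$.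
\item[(E3)] If $\pi\colon X\to Y$ is finite, then $(\pi_*F)_{\bar y}=\bigoplus F_{\bar x}$, the sum over the points $\bar x$ of the geometric fiber. So $\pi_*$ is exact and $H^m(X,F)=H^m(Y,\pi_*F)$. If $\pi$ is finite \'etale, there is a trace map $\pi_*\mathbb F_2\to\mathbb F_2$, which on stalks is the sum of the coordinates.
\item[(E4)] (Kummer theory.) $H^1(X)$ classifies $\mu_2$-torsors. A unit $u$ on $X$ defines the torsor $\lambda^2=u$, which is trivial if and only if $u$ is a square. If $\operatorname{Pic}X=0$, this gives $H^1(X)\cong\mathcal O(X)^\times/(\mathcal O(X)^{\times})^2$.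
\item[(E5)] (Artin vanishing.) If $X$ is an affine variety over an algebraically closed field, then $H^m(X)=0$ for $m>\dim X$.
\item[(E6)] If $p$ is a Zariski-locally trivial $\mathbb A^m$-bundle, then $Rp_*\mathbb F_2=\mathbb F_2$.
\item[(E7)] (Relative purity.) Let $X\to V$ be smooth, $i\colon Z\to X$ a relative effective Cartier divisor smooth over $V$, and $j$ the inclusion of the complement. Then $j_*\mathbb F_2=\mathbb F_2$, $R^1j_*\mathbb F_2\cong i_*\mathbb F_2$ and $R^bj_*\mathbb F_2=0$ for $b\ge2$, and the formation of $Rj_*\mathbb F_2$ commutes with base change in $V$. When $V$ is the spectrum of an algebraically closed field, this yields the Gysin sequence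
\[
H^{m-1}(X)\to H^{m-1}(X\setminus Z)\to H^{m-2}(Z)\to H^m(X)\to H^m(X\setminus Z).
\]
\item[(E8)] (Proper and smooth base change.) If $p$ is proper, the formation of $Rp_*K$ commutes with base change for every bounded-below complex of sheaves $K$. If $p$ is also smooth, the sheaves $R^ap_*\mathbb F_2$ are lcc.
\end{itemize}

Artin vanishing concerns varieties over a field, while our scheme $D$ will be of finite type over a complete local ring, possibly of mixed characteristic. Krull dimension is then the wrong bound. If $A$ is a good discrete valuation ring with uniformizer $t$ and fraction field $K=A[1/t]$, then $\operatorname{Spec}K$ is affine of finite type over $A$ and has Krull dimension $0$. But units of $A$ are squares by Hensel's lemma, so $H^1(\operatorname{Spec}K)=K^\times/(K^\times)^2=\mathbb F_2$. The right notion assigns dimension $1$ to this point, as to a punctured disk.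

For points $\eta,y$ of a scheme $Y$, an \emph{immediate \'etale specialization} from $\eta$ to $y$ is a point of $\operatorname{Spec}\mathcal O_{Y,y}^{sh}$ that lies over $\eta$ and whose closure has dimension $1$. A \emph{dimension function} on $Y$, in the sense of \cite{ILO}, is a map $\delta_Y\colon Y\to\mathbb Z$ with $\delta_Y(\eta)=\delta_Y(y)+1$ whenever such a specialization exists. For $f\colon X\to Y$ of finite type put
\[
\delta_X(x)=\delta_Y(f(x))+\operatorname{trdeg}\bigl(\kappa(x)/\kappa(f(x))\bigr),
\]
and for a sheaf $F$ put $\delta(F)=\sup\{\delta(x):F_{\bar x}\ne0\}$. We state the two deep results for the prime $2$.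

\begin{theorem}[Gabber's affine Lefschetz theorem; {\cite[Exp.~XV]{ILO}}]\label{thm:G}
Let $Y$ be an excellent scheme with a dimension function $\delta_Y$, let $f\colon X\to Y$ be affine of finite type, and let $F$ be a constructible sheaf on $X$. Then $\delta_Y(R^mf_*F)\le\delta_X(F)-m$ for all $m$.
\end{theorem}

\begin{theorem}[Absolute purity, Gabber; \cite{Fuj}, {\cite[Exp.~XVI]{ILO}}]\label{thm:P}
Let $(A,\mathfrak m_A)$ be a regular local ring of dimension $d$ with separably closed residue field and $2\in A^\times$. Then $H^{2d}_{\{\mathfrak m_A\}}(\operatorname{Spec}A)\cong\mathbb F_2$.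
\end{theorem}

\section{Vanishing over a good ring}\label{sec:vanish}

To apply Theorem~\ref{thm:G} we need a dimension function. The natural candidate is $\dim A/\mathfrak p$. The point to check is that a chain of primes cannot become shorter on some branch after strict henselization.

\begin{lemma}\label{lem:delta}
For a good ring $A$, the function $\delta(\mathfrak p)=\dim A/\mathfrak p$ is a dimension function on $\operatorname{Spec}A$.
\end{lemma}

\begin{proof}
Suppose there is an immediate \'etale specialization from $\mathfrak p$ to $\mathfrak q$. Then $\mathfrak p\subseteq\mathfrak q$, and $B=(A/\mathfrak p)_{\mathfrak q}$ is a universally catenary Noetherian local domain. Strict henselization commutes with passing to a quotient ring, so $(A_{\mathfrak q})^{sh}/\mathfrak p(A_{\mathfrak q})^{sh}=B^{sh}$. The specialization is thus a prime $Q$ of $B^{sh}$ with $Q\cap B=0$ and $\dim B^{sh}/Q=1$. We claim that $\dim B^{sh}/Q=\dim B$.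

The ring $B^{sh}$ is a filtered colimit of local rings $B'$, each the localization of an \'etale $B$-algebra at a prime over $\mathfrak m_B$, and $B^{sh}$ is also a strict henselization of each $B'$. Choose $B'$ containing a finite set of generators of $Q$ and put $Q'=Q\cap B'$; then $Q=Q'B^{sh}$ and $Q'\cap B=0$. Recall the dimension formula: if $C\supseteq B$ is a domain finitely generated over the universally catenary Noetherian domain $B$, and $\mathfrak n\subset C$ is a prime over $\mathfrak m_B$, then
\[
\operatorname{ht}\mathfrak n=\operatorname{ht}\mathfrak m_B+\operatorname{trdeg}_BC-\operatorname{trdeg}\bigl(\kappa(\mathfrak n)/\kappa(\mathfrak m_B)\bigr).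
\]
The ring $B'/Q'$ has the form $C_{\mathfrak n}$, and both transcendence degrees are $0$ because residue field extensions of \'etale maps are finite. So $\dim B'/Q'=\dim B$. The map $B'/Q'\to B^{sh}/Q'B^{sh}=B^{sh}/Q$ is flat and local, and its closed fiber is a field, so $\dim B^{sh}/Q=\dim B'/Q'$. This proves the claim.

Hence $\operatorname{ht}(\mathfrak q/\mathfrak p)=\dim B=1$. In the catenary local domain $A/\mathfrak p$ every saturated chain from $0$ to the maximal ideal has length $\dim A/\mathfrak p$, and a chain that starts with $0\subset\mathfrak q/\mathfrak p$ can be taken of length $1+\dim A/\mathfrak q$. So $\delta(\mathfrak p)=\delta(\mathfrak q)+1$.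
\end{proof}

\begin{lemma}\label{lem:vanish}
Let $(A,\mathfrak m_A)$ be a good ring, with $\delta$ as in Lemma~\ref{lem:delta}.
\begin{itemize}
\item[(a)] If $f\colon X\to\operatorname{Spec}A$ is affine of finite type and $\delta_X(x)\le e$ for all $x\in X$, then $H^m(X,F)=0$ for all $m>e$ and all constructible $F$.
\item[(b)] If $\bar Z\subseteq\operatorname{Spec}A$ is closed and nonempty of dimension $e$, and $Z=\bar Z\setminus\{\mathfrak m_A\}$, then $H^m(Z,F)=0$ for all $m\ge2e$ and all constructible $F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (E2), $H^m(X,F)$ is the stalk of $R^mf_*F$ at the closed point, where $\delta=0$. If it is nonzero, Theorem~\ref{thm:G} gives $0\le\delta(R^mf_*F)\le e-m$.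

(b) If $e=0$, then $Z$ is empty. Let $e\ge1$, write $\bar Z=\operatorname{Spec}A/I$, and let $t_1,\dots,t_e$ be a system of parameters of $A/I$. The open sets $Z_\alpha=\bar Z\cap\{t_\alpha\ne0\}$ cover $Z$. Each finite intersection of them is the spectrum of a ring $(A/I)[1/t]$, hence affine of finite type over $A$ with $\delta\le e$, so by (a) it has no cohomology above degree $e$. We show by induction on $c\geq1$ that a union $V_1\cup\dots\cup V_c$ of such intersections has no cohomology above degree $e+c-1$. For $c\ge2$ put $V'=V_1\cup\dots\cup V_{c-1}$. Both $V'$ and $V'\cap V_c$ are unions of $c-1$ such intersections, so for $m\ge e+c$ the outer terms of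
\[
H^{m-1}(V'\cap V_c,F)\to H^m(V'\cup V_c,F)\to H^m(V',F)\oplus H^m(V_c,F)
\]
vanish. Taking $c=e$ gives $H^m(Z,F)=0$ for $m>2e-1$.
\end{proof}

\section{The top class of a punctured spectrum}\label{sec:top}

By Lemma~\ref{lem:vanish}(b), the punctured spectrum of a good ring of dimension $d$ has no cohomology above degree $2d-1$. We now show that it has cohomology in that degree, like the sphere $S^{2d-1}$. For a regular ring this is absolute purity, and a general good ring $R$ is finite over a regular one $A$. Pulling the class back from $A$ does not work: for $A=k[[t^2]]\subset R=k[[t]]$ the nonzero class in degree $1$ is the torsor $\lambda^2=t^2$, which becomes trivial over $R$. The trace goes in the other direction. It is available only over a dense open set, but in the top degree a closed subset of smaller dimension contributes nothing and cohomology preserves surjections.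

\begin{lemma}\label{lem:top}
Let $(R,\mathfrak m)$ be a good ring of dimension $d\ge1$ and $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$. Then $H^{2d-1}(U)\ne0$.
\end{lemma}

\begin{proof}
By Cohen's structure theorem, the complete local domain $R$ is a finite module over a complete regular local subring $(A,\mathfrak m_A)$ of dimension $d$ with the same residue field. The ring $A$ is good. Let $U_A$ be its punctured spectrum. A prime of $R$ over $\mathfrak m_A$ is maximal, hence equal to $\mathfrak m$, so $U$ is the preimage of $U_A$ and $\pi\colon U\to U_A$ is finite. The sheaf $G=\pi_*\mathbb F_2$ is constructible, and $H^m(U)=H^m(U_A,G)$ by (E3).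

\emph{A trace over a dense open set.} We factor $\pi$ generically into a finite \'etale map and a map that is bijective on geometric points. Let $K=\operatorname{Frac}A$. The domain $R\otimes_AK$ is finite over $K$, so it is the field $L=\operatorname{Frac}R$. Let $L^s=K(\theta)$ be the separable closure of $K$ in $L$. Multiplying $\theta$ by a nonzero element of $A$, we may take $\theta\in R$. Since $\theta$ is integral over the normal ring $A$, its minimal polynomial $h$ has coefficients in $A$, and the discriminant of $h$ is nonzero. Let $0\ne c\in\mathfrak m_A$ be a multiple of the discriminant. Then $B=A_c[\theta]\cong A_c[T]/(h)$ is finite \'etale over $A_c$, of degree $\deg h\ge1$, and $B\subseteq R_c$.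

Let $p=\operatorname{char}K$ if this is positive and $p=1$ otherwise, and let $g_1,\dots,g_l$ generate the $A$-module $R$. Since $L/L^s$ is purely inseparable, there is a power $N$ of $p$ with $g_\beta^N\in L^s=B\otimes_AK$ for all $\beta$. After replacing $c$ by a multiple, all $g_\beta^N$ lie in $B$. The map $g\mapsto g^N$ is additive on $R_c$, because either $N=1$ or $R$ has characteristic $p$. Hence $g^N\in B$ for all $g\in R_c$. Consider the finite map $\sigma\colon\operatorname{Spec}R_c\to\operatorname{Spec}B$. It is surjective by lying over. It is injective, since $g\in\mathfrak q$ if and only if $g^N\in\mathfrak q\cap B$. Its residue field extensions are purely inseparable, since the $N$th power of every element of $\kappa(\mathfrak q)$ lies in $\kappa(\mathfrak q\cap B)$. So each geometric fiber of $\sigma$ is one point, and $\sigma_*\mathbb F_2=\mathbb F_2$ by (E3).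

Let $j\colon W=\operatorname{Spec}A_c\to U_A$ be the inclusion and $\rho\colon\operatorname{Spec}B\to W$ the finite \'etale map. Then $j^*G=\rho_*\sigma_*\mathbb F_2=\rho_*\mathbb F_2$, and the trace $j^*G\to\mathbb F_2$ is surjective, because on stalks it is the sum map $\mathbb F_2^{\deg h}\to\mathbb F_2$.

\emph{The top degree.} Let $Z=U_A\setminus W=V(c)\setminus\{\mathfrak m_A\}$, with inclusion $i$. Since $\dim V(c)=d-1$, Lemma~\ref{lem:vanish}(b) gives $H^{2d-2}(Z,i^*F)=H^{2d-1}(Z,i^*F)=0$ for constructible $F$ on $U_A$, so $H^{2d-1}(U_A,j_!j^*F)\cong H^{2d-1}(U_A,F)$ by (E1). We use this for $F=G$ and $F=\mathbb F_2$. The surjection $j_!j^*G\to j_!\mathbb F_2$ has a constructible kernel, whose $H^{2d}$ on $U_A$ vanishes by Lemma~\ref{lem:vanish}(b); so it induces a surjection on $H^{2d-1}$. Finally $H^{2d}(\operatorname{Spec}A)=0$ by (E2), so $H^{2d-1}(U_A)$ surjects onto $H^{2d}_{\{\mathfrak m_A\}}(\operatorname{Spec}A)$ by (E1). Altogether,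
\begin{align*}
H^{2d-1}(U)\cong H^{2d-1}(U_A,j_!j^*G)&\twoheadrightarrow H^{2d-1}(U_A,j_!\mathbb F_2)\\
&\cong H^{2d-1}(U_A)\twoheadrightarrow H^{2d}_{\{\mathfrak m_A\}}(\operatorname{Spec}A),
\end{align*}
and the last group is $\mathbb F_2$ by Theorem~\ref{thm:P}.
\end{proof}

\section{Complements of quadrics}\label{sec:quadrics}

For a scheme $V$ and $1\le r\le n$ let $D_{n,r,V}\subseteq\mathbb P^{n-1}_V$ be the open subscheme where $x_1^2+\dots+x_r^2$ does not vanish, and let $T_{r,V}=D_{r,r,V}$. At each point of $D_{n,r,V}$ some $x_\alpha$ with $\alpha\le r$ is nonzero, so the projection $p\colon D_{n,r,V}\to T_{r,V}$, $[x_1:\dots:x_n]\mapsto[x_1:\dots:x_r]$, is defined. Over $\{x_\alpha\ne0\}$, normalizing $x_\alpha=1$ makes $x_{r+1},\dots,x_n$ free coordinates on the fibers. So $p$ is a Zariski-locally trivial $\mathbb A^{n-r}$-bundle, and $Rp_*\mathbb F_2=\mathbb F_2$ by (E6).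

\begin{lemma}\label{lem:T}
Let $\kappa$ be an algebraically closed field of characteristic $\ne2$ and $T_r=T_{r,\operatorname{Spec}\kappa}$, $r\geq1$. Then $H^b(T_r)=0$ for $b\ge r$ and $H^{r-1}(T_r)\cong\mathbb F_2$.
\end{lemma}

\begin{proof}
The variety $T_r$ is the complement of a hypersurface in $\mathbb P^{r-1}$, so it is affine of dimension $r-1$, and the vanishing is (E5). For the second claim we induct on $r$ in steps of two. The variety $T_1$ is a point, and $T_2$ is $\mathbb P^1$ minus two points, that is, $\mathbb G_m=\operatorname{Spec}\kappa[u^{\pm1}]$. By (E4) and (E5), $H^1(\mathbb G_m)=\mathbb F_2$ and $H^b(\mathbb G_m)=0$ for $b\ge2$.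

Let $r\ge3$. In the new coordinates $x_1\pm\sqrt{-1}\,x_2$, which we again call $x_1,x_2$, the form is $q=x_1x_2+q'$ with $q'=x_3^2+\dots+x_r^2$. We cut $T_r$ along the hyperplane $x_1=0$, which is tangent to the quadric, because both pieces are then simple. The closed piece
\[
Z=T_r\cap\{x_1=0\}=\{[0:x_2:\dots:x_r]:q'\ne0\}
\]
is open in the hyperplane, hence a smooth divisor in $T_r$. Up to renaming coordinates it is $D_{r-1,r-2,\operatorname{Spec}\kappa}$, so $H^b(Z)=H^b(T_{r-2})$. On the open piece set $x_1=1$; then $u=x_2+q'$ and $x_3,\dots,x_r$ are coordinates that identify $T_r\setminus Z$ with $\mathbb G_m\times\mathbb A^{r-2}$, so $H^b(T_r\setminus Z)=H^b(\mathbb G_m)$ by (E6). The Gysin sequence in (E7) with $m=r-1\geq2$ reads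
\[
H^{r-2}(T_r)\to H^{r-2}(T_r\setminus Z)\xrightarrow{\ \partial\ }H^{r-3}(T_{r-2})\to H^{r-1}(T_r)\to0 .
\]
By induction $H^{r-3}(T_{r-2})\cong\mathbb F_2$, so it suffices to show $\partial=0$. For $r\ge4$ the source of $\partial$ is $H^{r-2}(\mathbb G_m)=0$.

For $r=3$ the source $H^1(T_3\setminus Z)$ has order $2$, and we show that its nonzero element comes from $T_3$. Let $\tilde T=\{x\in\mathbb A^3:q(x)=1\}$, with $\mu_2$ acting by $x\mapsto\pm x$; the map $\tilde T\to T_3$ is the analog of $S^2\to\mathbb{RP}^2$. Over $\{x_\alpha\ne0\}$ a point of $\tilde T$ is written uniquely as $\lambda y$ with $y_\alpha=1$ and $\lambda^2q(y)=1$, so there $\tilde T$ is the torsor $\lambda^2=(q/x_\alpha^2)^{-1}$. Hence $\tilde T$ is a $\mu_2$-torsor and defines a class in $H^1(T_3)$. Its restriction to $T_3\setminus Z=\{x_1\neq0\}$ is $\lambda^2=u^{-1}$, which is nontrivial because $u^{-1}$ is not a square in $\kappa[u^{\pm1},x_3]$. So $H^1(T_3)\to H^1(T_3\setminus Z)$ is surjective and $\partial=0$.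
\end{proof}

In a family, $D\to U$ is not proper, so the stalks of the direct images are not automatically the cohomology of the fibers. We get around this by putting the family into a standard form \'etale-locally, where it is the complement of a smooth divisor in a smooth proper scheme.

\begin{lemma}\label{lem:family}
Let $U$ be a scheme and $\varphi$ a symmetric $n\times n$ matrix over $\Gamma(U,\mathcal O_U)$ such that, locally on $U$, $I_{r+1}(\varphi)=0$ and $I_r(\varphi)=(1)$, where $1\le r\le n$. Let $f\colon D\to U$ be the open subscheme of $\mathbb P^{n-1}_U$ where $q(x)=x^T\varphi x$ does not vanish. Then the sheaves $R^bf_*\mathbb F_2$ are lcc, $R^bf_*\mathbb F_2=0$ for $b\ge r$, and $R^{r-1}f_*\mathbb F_2$ is the constant sheaf $\mathbb F_2$.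
\end{lemma}

\begin{proof}
\emph{Standard form.} Let $y\in U$. The matrix $\varphi$ has rank exactly $r$ over $\kappa(y)$. Lemma~\ref{lem:diag} over $\mathcal O_{U,y}$ gives $g^T\varphi g=\operatorname{diag}(u_1,\dots,u_r)\oplus\psi$, and $I_1(\psi)=I_{r+1}(\varphi)=0$ forces $\psi=0$. Only finitely many elements and equations are involved, so on an open neighborhood of $y$ the matrix $g$ is defined and invertible, the $u_\alpha$ are units, and $g^T\varphi g=\operatorname{diag}(u_1,\dots,u_r)\oplus0$. Adjoining square roots of the $u_\alpha$ is an \'etale covering because $2$ is invertible. So $U$ has an \'etale cover by schemes $V$ over which a linear change of coordinates identifies $f$ with $D_{n,r,V}\to V$. This map is $h\circ p$ with $h\colon T_{r,V}\to V$, and $R^b(h\circ p)_*\mathbb F_2=R^bh_*\mathbb F_2$.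

\emph{The sheaves $R^bh_*\mathbb F_2$.} If $r=1$, then $h$ is the identity. Let $r\ge2$, let $\bar p\colon\mathbb P^{r-1}_V\to V$ be the structure map, $i\colon\mathcal Q\to\mathbb P^{r-1}_V$ the quadric $\sum x_\alpha^2=0$, and $j$ the inclusion of $T_{r,V}$, so $h=\bar p\circ j$. The equation is nonzero on every fiber, and its partial derivatives $2x_\alpha$ have no common zero, so $\mathcal Q$ is a relative Cartier divisor smooth over $V$. By (E7) there is an exact triangle $\mathbb F_2\to Rj_*\mathbb F_2\to i_*\mathbb F_2[-1]$, and applying $R\bar p_*$ gives the exact sequence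
\[
R^{b-2}(\bar pi)_*\mathbb F_2\to R^b\bar p_*\mathbb F_2\to R^bh_*\mathbb F_2\to R^{b-1}(\bar pi)_*\mathbb F_2\to R^{b+1}\bar p_*\mathbb F_2 .
\]
The four outer terms are lcc by (E8), since $\bar p$ and $\bar pi$ are smooth and proper. So $R^bh_*\mathbb F_2$ is an extension of a kernel by a cokernel of maps of lcc sheaves, and it is lcc by (E1). The formation of $Rj_*\mathbb F_2$ commutes with base change by (E7), and that of $R\bar p_*$ by (E8). Hence the stalk of $R^bh_*\mathbb F_2$ at a geometric point $\operatorname{Spec}\kappa\to V$, with $\kappa$ algebraically closed, is $H^b(T_{r,\operatorname{Spec}\kappa})$.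

\emph{Conclusion.} Being lcc is an \'etale-local property, so $R^bf_*\mathbb F_2$ is lcc. By Lemma~\ref{lem:T} its stalks vanish for $b\ge r$ and have order $2$ for $b=r-1$. An lcc sheaf with stalks of order $2$ is locally isomorphic to $\mathbb F_2$ by a unique isomorphism, and these isomorphisms glue.
\end{proof}

\section{The corner of the Leray spectral sequence}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $q=x^T\varphi x\in R[x_1,\dots,x_n]$, let $D\subseteq\mathbb P^{n-1}_R$ be the open subscheme where $q$ does not vanish, and let $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$.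

\emph{Upper bound.} The scheme $D$ is the spectrum of the degree-zero part of $R[x_1,\dots,x_n][1/q]$, which is generated over $R$ by the elements $x_\alpha x_\beta/q$. So $D$ is affine of finite type over $R$. A point $z\in D$ over $\mathfrak p$ lies in $\mathbb P^{n-1}_{\kappa(\mathfrak p)}$, so $\delta_D(z)\le\dim R/\mathfrak p+(n-1)\le d+n-1$. By Lemma~\ref{lem:vanish}(a), $H^m(D)=0$ for $m>d+n-1$.

\emph{Lower bound.} Since the entries of $\varphi$ lie in $\mathfrak m$, the form $q$ vanishes identically on the closed fiber of $\mathbb P^{n-1}_R$, so $D$ lies over $U$. Since $I_r(\varphi)$ is $\mathfrak m$-primary, it is locally the unit ideal on $U$, and Lemma~\ref{lem:family} applies to $f\colon D\to U$. Consider the Leray spectral sequence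
\[
E_2^{a,b}=H^a(U,R^bf_*\mathbb F_2)\Rightarrow H^{a+b}(D).
\]
We have $E_2^{a,b}=0$ for $b\ge r$ by Lemma~\ref{lem:family}, and for $a\ge2d$ by Lemma~\ref{lem:vanish}(b) with $\bar Z=\operatorname{Spec}R$, because the sheaves $R^bf_*\mathbb F_2$ are constructible. For $s\ge2$ the differential $d_s$ maps position $(a,b)$ to position $(a+s,b-s+1)$. The one leaving $(2d-1,r-1)$ ends in column $2d-1+s\ge2d$, and the one entering it starts in row $r+s-2\ge r$, so both are zero. Therefore
\[
E_\infty^{2d-1,r-1}=E_2^{2d-1,r-1}=H^{2d-1}(U),
\]
which is nonzero by Lemma~\ref{lem:top}. Hence $H^{2d+r-2}(D)\ne0$.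

The two bounds give $2d+r-2\le d+n-1$, that is, $d\le n-r+1$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
For $n=r=1$ and $\varphi=(t)$ with $\mathfrak m$-primary ideal $(t)$, we have $D=U=\operatorname{Spec}R[1/t]$. The proof then says that $U$ is affine and has cohomology in degree $2d-1$, so $2d-1\le d$. The conclusion $d\le1$ is Krull's principal ideal theorem for good rings.
\end{remark}

\begin{thebibliography}{9}

\bibitem{EHU}
David Eisenbud, Craig Huneke, and Bernd Ulrich, \emph{Heights of Ideals of Minors}, arXiv:math/0209184 (2002).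

\bibitem{Fuj}
Fujiwara, 2002.

\bibitem{ILO}
Illusie, Laszlo, and Orgogozo, \emph{Travaux de Gabber}, Ast\'erisque 363--364 (2014).

\bibitem{Milne}
Milne, \emph{\'Etale Cohomology}.

\bibitem{SGA4}
SGA 4.

\bibitem{SGA4h}
SGA $4\frac12$.

\end{thebibliography}
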